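\title{A parabolic contraction of $E_8$ whose Poisson center is not a polynomial ring}


\begin{abstract}
Let $\mathfrak p$ be a parabolic subalgebra of a reductive Lie algebra $\mathfrak g$ over an algebraically closed field of characteristic zero, and let $\mathfrak q=\mathfrak p\ltimes(\mathfrak g/\mathfrak p)^{\mathsf{ab}}$ be the corresponding contraction of $\mathfrak g$. We show that the Poisson center $\mathcal Z_0$ of $\mathcal S(\mathfrak q)$ is not always a polynomial ring: it is not polynomial for $\mathfrak g=E_8$ and the parabolic with Levi subalgebra $E_7\oplus\Bbbk$. For the Heisenberg parabolics of $F_4$, $E_7$ and $E_8$ we describe $\mathcal Z_0$ as an extended Rees algebra built from the invariants of $\mathfrak{sl}_3$, $\mathfrak{sl}_6$ and $E_6$. It is polynomial for $F_4$ and $E_7$. For $E_8$ it is a factorial ring of transcendence degree $8$ that needs at least $10$ generators.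
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $\Bbbk$ be an algebraically closed field of characteristic zero. For a finite-dimensional Lie algebra $\mathfrak q$ over $\Bbbk$, the symmetric algebra $\mathcal S(\mathfrak q)$ is the algebra of polynomial functions on $\mathfrak q^*$. It carries the Lie--Poisson bracket $\{\ ,\ \}$, the unique bracket that is a derivation in each argument and equals the Lie bracket on $\mathfrak q$. By the Leibniz rule, an element is Poisson central as soon as it commutes with $\mathfrak q$, so the Poisson center $\mathcal Z\mathcal S(\mathfrak q)=\mathcal S(\mathfrak q)^{\mathfrak q}$ is the algebra of polynomial invariants of the coadjoint representation.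

Let $\mathfrak g$ be a reductive Lie algebra over $\Bbbk$, let $\mathfrak t\subset\mathfrak b$ be a Cartan and a Borel subalgebra, and let $\mathfrak p\supset\mathfrak b$ be a standard parabolic subalgebra, $\mathfrak p=\mathfrak l\oplus\mathfrak n$, with Levi subalgebra $\mathfrak l\supset\mathfrak t$ and nilradical $\mathfrak n$. Let $\mathfrak n_-$ be the nilradical of the opposite parabolic, so that $\mathfrak g=\mathfrak p\oplus\mathfrak n_-$ as vector spaces. On the same vector space we define a new Lie algebra
\[
\mathfrak q=\mathfrak p\ltimes(\mathfrak n_-)^{\mathsf{ab}}: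
\]
the subalgebra $\mathfrak p$ keeps its bracket, $\mathfrak n_-$ becomes an abelian ideal, and for $x\in\mathfrak p$, $y\in\mathfrak n_-$ the new bracket is the projection of $[x,y]_{\mathfrak g}$ to $\mathfrak n_-$ along $\mathfrak p$. In other words, $\mathfrak q=\mathfrak p\ltimes V$, where $V$ is the $\mathfrak p$-module $\mathfrak g/\mathfrak p$. The algebra $\mathfrak q$ is a contraction of $\mathfrak g$: if $\varphi_t$ is the identity on $\mathfrak p$ and multiplication by $t$ on $\mathfrak n_-$, then the bracket of $\mathfrak q$ is the limit of $\varphi_t^{-1}[\varphi_tx,\varphi_ty]_{\mathfrak g}$ as $t\to0$. Put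
\[
\mathcal Z_0=\mathcal Z\mathcal S(\mathfrak q).
\]
The following question comes from the work of Panyushev and Yakimova \cite{PY}: \emph{is $\mathcal Z_0$ a polynomial ring for every reductive $\mathfrak g$ and every standard parabolic subalgebra $\mathfrak p$?}

The first cases suggest that it is. For $\mathfrak p=\mathfrak g$ we have $\mathcal Z_0=\mathcal S(\mathfrak g)^{\mathfrak g}$, which is polynomial by Chevalley's theorem. For $\mathfrak g=\mathfrak{sl}_2$ and $\mathfrak p=\mathfrak b$, the algebra $\mathfrak q$ has a basis $e,h,f$ with $[h,e]=2e$, $[h,f]=-2f$, $[e,f]=0$. Since $\{e,F\}=-2e\,\partial F/\partial h$, a central element lies in $\Bbbk[e,f]$, and it has weight $0$ for $h$; so $\mathcal Z_0=\Bbbk[ef]$. The generator is what remains of the Casimir element $h^2+4ef$ of $\mathfrak{sl}_2$, and this is an instance of a general construction. Grade $\mathcal S(\mathfrak g)=\mathcal S(\mathfrak p)\otimes\mathcal S(\mathfrak n_-)=\mathcal S(\mathfrak q)$ by the degree in $\mathfrak n_-$. The bracket of $\mathfrak q$ is homogeneous of degree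 $0$, and the bracket of $\mathfrak g$ differs from it by terms of degree $-1$. Hence the top component of every element of $\mathcal S(\mathfrak g)^{\mathfrak g}$ lies in $\mathcal Z_0$. One is led to guess that the top components of well-chosen basic invariants of $\mathfrak g$ generate $\mathcal Z_0$ freely.

\subsection{Results}
The answer to the question is negative. Let $\mathfrak g$ be simple and let $h$ be the coroot of the highest root. The eigenvalues of $\operatorname{ad}h$ lie in $\{0,\pm1,\pm2\}$, and the sum of the eigenspaces with nonnegative eigenvalue is a standard parabolic subalgebra whose nilradical is a Heisenberg Lie algebra. We call it the \emph{Heisenberg parabolic}. For $\mathfrak g=F_4,E_7,E_8$ it is maximal, with Levi subalgebra $C_3\oplus\Bbbk$, $D_6\oplus\Bbbk$, $E_7\oplus\Bbbk$.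

\begin{theorem}\label{thm:E8}
Let $\mathfrak g$ be of type $E_8$ and let $\mathfrak p$ be the maximal parabolic subalgebra whose Levi subalgebra is $E_7\oplus\Bbbk$ and whose nilradical is the Heisenberg algebra of dimension $57$. Then $\mathcal Z_0$ is not a polynomial ring.
\end{theorem}

\begin{corollary}\label{cor:factor}
Let $\mathfrak g$ be reductive with a simple factor of type $E_8$, and let $\mathfrak p\subset\mathfrak g$ be a standard parabolic subalgebra whose component in that factor is the parabolic of Theorem~\ref{thm:E8}. Then $\mathcal Z_0$ is not a polynomial ring.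
\end{corollary}

Theorem~\ref{thm:E8} is deduced from an explicit description of $\mathcal Z_0$, which holds for three exceptional algebras at once.

\begin{theorem}\label{thm:structure}
Let $\mathfrak p$ be the Heisenberg parabolic of $\mathfrak g=F_4$, $E_7$ or $E_8$, and let $(\mathfrak s,\mathfrak f)$ be the symmetric pair $(\mathfrak{sl}_3,\mathfrak{so}_3)$, $(\mathfrak{sl}_6,\mathfrak{sp}_6)$ or $(E_6,F_4)$, respectively. Put $R=\mathcal S(\mathfrak s)^{\mathfrak s}$ and $R_{\ge k}=R\cap\mathfrak f^k\mathcal S(\mathfrak s)$, so that $R_{\ge k}=R$ for $k\le0$. Then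
\[
\mathcal Z_0\cong\Big(\bigoplus_{n\in\mathbb Z}R_{\ge-2n}\,y^n\Big)[v]\ \subset\ R[v,y^{\pm1}],
\]
with $v,y$ algebraically independent over $R$.
\end{theorem}

\begin{theorem}\label{thm:conseq}
Let $\mathfrak p$ be the Heisenberg parabolic of $\mathfrak g$.
\begin{enumerate}
\item[(a)] For $\mathfrak g=E_8$ the ring $\mathcal Z_0$ is factorial, and every generating set of it has at least $10$ elements, although its transcendence degree is $8$.
\item[(b)] For $\mathfrak g=F_4$ and $\mathfrak g=E_7$ the ring $\mathcal Z_0$ is polynomial, with generators of total degrees $2,6,8,12$ and $2,6,8,10,12,14,18$, respectively.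
\end{enumerate}
\end{theorem}

The numbers in (b) are the degrees of the basic invariants of $F_4$ and $E_7$, as the guess above would predict. We do not classify the pairs $(\mathfrak g,\mathfrak p)$ for which $\mathcal Z_0$ is polynomial.

\subsection{The idea of the proof}
An element of $\mathcal Z_0$ can be viewed as a polynomial map $\Phi:\mathfrak n\to\mathcal S(\mathfrak p)$ that is equivariant for the parabolic subgroup $P$ and sends each point $w$ into $\mathcal S(\mathfrak p_w)$, where $\mathfrak p_w$ is the stabilizer of $w$. In our cases $P$ has an open orbit $Pv$ in $\mathfrak n$, so $\Phi$ is determined by the single invariant $\Phi(v)\in\mathcal S(\mathfrak p_v)^{P_v}$. Two problems remain: to compute these invariants, and to decide which of them come from a map without poles on the boundary of the orbit.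

The stabilizer $\mathfrak p_v$ is built from the simple algebra $\mathfrak s$, a smaller Heisenberg algebra with center $\Bbbk z$, and the line $\Bbbk v$; after inverting $y=z^2$, its invariants are $R[v,y^{\pm1}]$. The boundary contains only one divisor, and poles along it are detected on one curve $v_\tau$ that meets the divisor at $\tau=0$. Along this curve $y$ is multiplied by $\tau$, while $\mathfrak s=\mathfrak f\oplus M$ degenerates to $\mathfrak f\ltimes M^{\mathsf{ab}}$, and an invariant $F\in R$ becomes divisible by $\tau^k$ exactly when it vanishes to order $2k$ along $M$. So $Fy^{-k}$ has no pole exactly when $F\in R_{\ge2k}$. This is Theorem~\ref{thm:structure}.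

The ring $\bigoplus_nR_{\ge-2n}y^n$ is the \emph{extended Rees algebra} of the filtration $(R_{\ge2k})_k$ of the polynomial ring $R$, and such an algebra remembers the quotient $A=R/R_{\ge2}$. The obstruction is visible in a toy case.

\begin{example}\label{ex:toy}
Let $R=\Bbbk[a,b]$ be filtered by the powers of a principal ideal $(T)$, and let $Z=R[y,Ty^{-1}]\subset R[y^{\pm1}]$ be the extended Rees algebra. For $T=b$ we get $Z=\Bbbk[a,y,by^{-1}]$, a polynomial ring: the generator $b$ is traded for $by^{-1}$. For $T=b^2-a^3$ no generator of $R$ can be traded, and $Z\cong\Bbbk[a,b,y,w]/(yw-b^2+a^3)$ is a hypersurface with a singular point at the origin. In both cases the part of $Z/(y)$ of degree $0$ in $y$ is $A=R/(T)$: a line in the first case, a cuspidal cubic in the second.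
\end{example}

In our setting $A$ is the ring of restrictions of invariants of $\mathfrak s$ to a plane $\mathfrak a\subset M$, a subring of $\Bbbk[e_2,e_3]$ with $\deg e_i=i$. For $\mathfrak{sl}_3$ and $\mathfrak{sl}_6$ it is the whole ring. But $E_6$ has no invariant of degree $3$; there $A$ contains $e_2$, $e_2e_3$ and $e_3^2$ but not $e_3$, so it is not integrally closed, and this prevents $\mathcal Z_0$ from being polynomial.

\section{Central elements as equivariant maps}\label{sec:general}

\subsection{The basic description}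
Let $G$ be the adjoint group of $\mathfrak g$ and let $P\subset G$ be the connected subgroup corresponding to $\mathfrak p$. A nondegenerate invariant form $(\ ,\ )$ on $\mathfrak g$ identifies $V^*=\mathfrak p^\perp=\mathfrak n$ as $P$-modules. Thus $\mathcal S(V)$ is the ring of polynomial functions on $\mathfrak n$, and an element of $\mathcal S(\mathfrak q)=\mathcal S(\mathfrak p)\otimes\mathcal S(V)$ is the same as a polynomial map $\Phi:\mathfrak n\to\mathcal S(\mathfrak p)$. For $w\in\mathfrak n$ put $\mathfrak p_w=\{x\in\mathfrak p:[x,w]=0\}$.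

\begin{lemma}\label{lem:maps}
A polynomial map $\Phi:\mathfrak n\to\mathcal S(\mathfrak p)$ lies in $\mathcal Z_0$ if and only if it is $P$-equivariant and $\Phi(w)\in\mathcal S(\mathfrak p_w)$ for all $w\in\mathfrak n$. It suffices to require the second condition for $w$ in a dense subset of $\mathfrak n$.
\end{lemma}

\begin{proof}
Since $P$ is connected and the characteristic is zero, $\Phi$ commutes with $\mathfrak p$ if and only if it is $P$-invariant in $\mathcal S(\mathfrak p)\otimes\mathcal S(V)$, that is, equivariant as a map. Let $y\in V$ and $w\in\mathfrak n$. The derivation $\{y,\cdot\}$ kills $V$ and sends $x\in\mathfrak p$ to $-[x,y]\in V$, whose value at $w$ is $-\eta_y(x)$ with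
\[
\eta_y(x)=([x,y],w)=(y,[w,x]).
\]
So $\{y,\Phi\}(w)=-\partial_{\eta_y}\Phi(w)$, where $\partial_\eta$ is the derivation of $\mathcal S(\mathfrak p)$ extending $\eta\in\mathfrak p^*$. As $[w,x]\in\mathfrak n$ and the pairing $V\times\mathfrak n\to\Bbbk$ is perfect, the common kernel of the $\eta_y$ is $\mathfrak p_w$; hence the $\eta_y$ span the annihilator of $\mathfrak p_w$. Extending a basis of $\mathfrak p_w$ to a basis of $\mathfrak p$, we see that an element of $\mathcal S(\mathfrak p)$ is killed by all these $\partial_\eta$ if and only if it does not involve the added basis vectors. Finally, the vanishing of the polynomial map $\{y,\Phi\}$ can be tested on a dense set.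
\end{proof}

For instance, the inclusion $\mathfrak n\to\mathfrak p\subset\mathcal S(\mathfrak p)$, $w\mapsto w$, satisfies both conditions. In terms of dual bases of root vectors it is $\sum_\gamma e_\gamma e_{-\gamma}$, summed over the roots of $\mathfrak n$: the top component of the Casimir element, up to a scalar.

The bracket of $\mathfrak q$ respects the degree in $V$ and lowers the total degree by $2-1=1$, so $\mathcal Z_0$ is bigraded by ($\mathfrak p$-degree, $V$-degree), with $\Bbbk$ in bidegree $(0,0)$. The \emph{total degree} is the sum of the two.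

\subsection{Extension from an open orbit}
Suppose that $\Omega=Pv$ is open in $\mathfrak n$. For $H\in\mathcal S(\mathfrak p_v)^{P_v}$ define $\Phi_H:\Omega\to\mathcal S(\mathfrak p)$ by $\Phi_H(gv)=gH$. This map is well defined and equivariant, it takes values in the finite-dimensional span of $PH$, and it is regular because in characteristic zero the orbit map $P\to\Omega$ is a quotient by $P_v$. Moreover $\Phi_H(gv)\in\mathcal S(\mathfrak p_{gv})$. By Lemma~\ref{lem:maps}, evaluation at $v$ is an injective homomorphism
\begin{equation}\label{eq:ev}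
\mathcal Z_0\hookrightarrow\mathcal S(\mathfrak p_v)^{P_v},\qquad\Phi\mapsto\Phi(v),
\end{equation}
whose image consists of those $H$ for which $\Phi_H$ extends to a polynomial map on $\mathfrak n$. A rational function on an affine space can fail to be polynomial only by having a pole along a divisor. So we need to know the divisors in $\mathfrak n\setminus\Omega$, and a way to test for a pole along them.

\begin{lemma}\label{lem:onediv}
Let $\mathfrak g$ be semisimple, and suppose that $\mathfrak p=[\mathfrak p,\mathfrak p]+\Bbbk h$, where $h$ is the derivative of a one-parameter subgroup $\Bbbk^*\to P$. Then $\mathfrak n\setminus\Omega$ contains at most one prime divisor of $\mathfrak n$.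
\end{lemma}

\begin{proof}
A character of the connected group $P$ is determined by its differential, which vanishes on $[\mathfrak p,\mathfrak p]$ and takes an integer value at $h$. So the character group of $P$ embeds in $\mathbb Z$. A prime divisor in $\mathfrak n\setminus\Omega$ is an irreducible component of this $P$-stable closed set, hence is $P$-stable, and its equation is a semi-invariant. If $f_1,f_2$ were the equations of two such divisors, their characters would be linearly dependent over $\mathbb Z$, so $f_1^af_2^b$ would be $P$-invariant for some integers $(a,b)\ne(0,0)$. An invariant rational function is constant on $\Omega$, hence constant. This contradicts unique factorization in $\Bbbk[\mathfrak n]$.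
\end{proof}

\begin{lemma}\label{lem:extend}
Let $\tau\mapsto v_\tau$ be a polynomial map $\Bbbk\to\mathfrak n$ with $v_1=v$ and $v_\tau\in\Omega$ for $\tau\ne0$. Suppose that $D=\overline{Pv_0}$ is a prime divisor and that it is the only prime divisor contained in $\mathfrak n\setminus\Omega$. For $H\in\mathcal S(\mathfrak p_v)^{P_v}$ put $H_\tau=\Phi_H(v_\tau)\in\mathcal S(\mathfrak p)[\tau^{\pm1}]$. Then $H$ lies in the image of \eqref{eq:ev} if and only if $H_\tau\in\mathcal S(\mathfrak p)[\tau]$.
\end{lemma}

\begin{proof}
If $\Phi_H$ is polynomial, so is $\tau\mapsto\Phi_H(v_\tau)$. Conversely, let $H_\tau$ be polynomial in $\tau$, and let $\pi:P\times\Bbbk\to\mathfrak n$ be the map $(g,\tau)\mapsto gv_\tau$. For $\tau\ne0$ we have $\Phi_H(\pi(g,\tau))=gH_\tau$, and the right side is regular on all of $P\times\Bbbk$. Let $f$ be the equation of $D$. Write a coordinate of $\Phi_H$ as a fraction in lowest terms. Each prime factor of the denominator defines a divisor disjoint from $\Omega$, so the fraction is $a/f^m$. Suppose $m>0$, so that $f\nmid a$.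 Then $a\circ\pi=(f\circ\pi)^m\rho$ with $\rho$ regular on $P\times\Bbbk$. Setting $\tau=0$ gives $a|_{Pv_0}=0$, hence $f\mid a$, a contradiction.
\end{proof}

The uniqueness of $D$ is what makes one curve sufficient: the curve does not see poles along a second divisor.

\subsection{Heisenberg gradings}\label{ss:heis}
Let $\mathfrak g$ be simple with Killing form $(\ ,\ )$, let $(z,h,z_-)$ be an $\mathfrak{sl}_2$-triple, $[z,z_-]=h$, and let $\mathfrak g(i)$ be the $i$-eigenspace of $\operatorname{ad}h$. Assume that
\begin{equation}\label{eq:heis}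
\mathfrak g(2)=\Bbbk z\qquad\text{and}\qquad\mathfrak g(i)=0\ \text{ for }|i|>2 .
\end{equation}
Then $\mathfrak g(-2)=\Bbbk z_-$. Put $\mathfrak p=\mathfrak g(0)\oplus\mathfrak g(1)\oplus\mathfrak g(2)$. Choose a Cartan subalgebra $\mathfrak t\ni h$ and a Borel subalgebra $\mathfrak b\supset\mathfrak t$ for which $h$ is dominant. Then $\mathfrak p$ is a standard parabolic with $\mathfrak l=\mathfrak g(0)$, $\mathfrak n=\mathfrak g(1)\oplus\mathfrak g(2)$ and $\mathfrak n_-=\mathfrak g(-1)\oplus\mathfrak g(-2)$. The highest root takes the largest value on the dominant element $h$, so $\Bbbk z$ is the highest root space, $\Bbbk z_-$ is the lowest one, and $h$ is the coroot of the highest root. Thus $\mathfrak p$ is the Heisenberg parabolic.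

For an element $x\in\mathfrak g$ such that $\operatorname{ad}x$ is diagonalizable with integer eigenvalues, and for $s\in\Bbbk^*$, let $s^x\in G$ act on the $i$-eigenspace of $\operatorname{ad}x$ by $s^i$. The group $L=Z_G(h)$ is the centralizer of the torus $\{s^h\}$, hence connected, and $P=L\ltimes N$ with $N=\exp\mathfrak n$. Each $g\in L$ preserves the grading. Write $gz=c(g)z$; since $g$ fixes $h=[z,z_-]$, we have $gz_-=c(g)^{-1}z_-$.

Define a skew form $\omega$ and a quartic form $\Delta$ on $\mathfrak g(1)$ by
\[
[u,u']=\omega(u,u')z,\qquad(\operatorname{ad}u)^4z_-=\Delta(u)z .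
\]
The form $\omega$ is nondegenerate: $\omega(u,u')(z,z_-)=(u,[u',z_-])$, the map $\operatorname{ad}z_-:\mathfrak g(1)\to\mathfrak g(-1)$ is bijective by $\mathfrak{sl}_2$-theory, and the Killing form pairs $\mathfrak g(1)$ and $\mathfrak g(-1)$ perfectly. The symbol $\perp$ inside $\mathfrak g(1)$ refers to $\omega$.

\begin{lemma}\label{lem:heis}
Let $0\ne v\in\mathfrak g(1)$.
\begin{enumerate}
\item[(a)] $\mathfrak p_v=\mathfrak g(0)_v\oplus v^\perp\oplus\Bbbk z$, \ $[\mathfrak p,v]=[\mathfrak g(0),v]\oplus\Bbbk z$, \ and $P_v=L_v\ltimes\exp(v^\perp\oplus\Bbbk z)$.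
\item[(b)] $\Delta(gu)=c(g)^2\Delta(u)$ for $g\in L$, and the map $u+az\mapsto\Delta(u)z^2$ lies in $\mathcal Z_0$.
\item[(c)] If $Pv$ is open in $\mathfrak n$, the bidegree of a bihomogeneous $\Phi\in\mathcal Z_0$ is the pair (degree, $h$-weight) of $\Phi(v)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $x=x_0+x_1+x_2$ with $x_i\in\mathfrak g(i)$ we have $[x,v]=[x_0,v]+\omega(x_1,v)z$, and for $g\in L$, $u\in\mathfrak g(1)$, $a\in\Bbbk$ we have $g\exp(u+az)v=gv+\omega(u,v)c(g)z$.

(b) $\Delta(gu)z=g(\operatorname{ad}u)^4g^{-1}z_-=c(g)\,g(\Delta(u)z)=c(g)^2\Delta(u)z$. So the map is $L$-equivariant. It is $N$-equivariant because $N$ fixes $z$ and does not change the $\mathfrak g(1)$-component of a point of $\mathfrak n$. Its values lie in $\mathcal S(\Bbbk z)$, and $z$ is central in $\mathfrak n$. Apply Lemma~\ref{lem:maps}.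

(c) $\Phi(sv)=\Phi(s^hv)=s^h\Phi(v)$.
\end{proof}

\subsection{Graded polynomial rings}
Being polynomial is a property of the abstract algebra, and free generators need not be homogeneous a priori. The next lemma lets us choose them so. Let $Z$ be an $\mathbb N^r$-graded algebra with $\Bbbk$ in degree $0$, and let $\mathfrak m$ be the ideal spanned by the homogeneous elements of nonzero degree. Induction on the total degree shows that homogeneous elements of $\mathfrak m$ whose classes span $\mathfrak m/\mathfrak m^2$ generate $Z$ (graded Nakayama lemma). Conversely, if $a_1,\dots,a_N$ generate $Z$, then after subtracting constants their classes span $\mathfrak m/\mathfrak m^2$; so $N\ge\dim\mathfrak m/\mathfrak m^2$.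

\begin{lemma}\label{lem:graded}
If $Z$ is isomorphic to a polynomial ring in finitely many variables, then any homogeneous elements lifting a basis of $\mathfrak m/\mathfrak m^2$ are free generators of $Z$.
\end{lemma}

\begin{proof}
In a polynomial ring in $N$ variables, a maximal ideal with residue field $\Bbbk$ has $\dim\mathfrak m/\mathfrak m^2=N$. So the lifts are $N$ generators of a domain of transcendence degree $N$, and they are algebraically independent.
\end{proof}

\section{A curve in $G_2$}\label{sec:G2}

The algebras $F_4$, $E_7$, $E_8$ will be presented as modules over a subalgebra $\mathfrak r$ of type $G_2$, and the triple $(z,h,z_-)$ and the curve $v_\tau$ will lie in $\mathfrak r$. We do the computation in $\mathfrak r$ first. It also gives the smallest instance of the method, the case $\mathfrak g=G_2$.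

Let $\mathfrak t_{\mathfrak r}$ be a Cartan subalgebra of $\mathfrak r$, let $\alpha$ (short) and $\beta$ (long) be simple roots, so that $\langle\beta,\alpha^\vee\rangle=-3$ and $\langle\alpha,\beta^\vee\rangle=-1$, and let $\theta=3\alpha+2\beta$ be the highest root. Let $e_\gamma$ be root vectors, with $z=e_\theta$, $h=\theta^\vee$, $z_-=e_{-\theta}$ normalized to form an $\mathfrak{sl}_2$-triple. Let $O$ be the irreducible $\mathfrak r$-module of dimension $7$. Its weights are $0$ and the six short roots, each of multiplicity one, with weight vectors $w_\gamma$, and it has a nondegenerate invariant symmetric form, so $(w_\alpha,w_{-\alpha})\ne0$. Since $\langle\alpha,\theta^\vee\rangle=0$ and $\langle\beta,\theta^\vee\rangle=1$, the $h$-gradings are (see Figure~\ref{fig:G2})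
\begin{gather*}
\mathfrak r(0)=\mathfrak t_{\mathfrak r}\oplus\langle e_\alpha,e_{-\alpha}\rangle,\qquad\mathfrak r(1)=\langle e_\beta,e_{\beta+\alpha},e_{\beta+2\alpha},e_{\beta+3\alpha}\rangle,\qquad\mathfrak r(2)=\Bbbk z,\\
O(0)=\langle w_\alpha,w_0,w_{-\alpha}\rangle,\qquad O(1)=\langle w_{\beta+\alpha},w_{\beta+2\alpha}\rangle,\qquad O(2)=0 .
\end{gather*}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\foreach \y/\l in {1.732/2,0.866/1,0/0,-0.866/-1,-1.732/-2}{
\draw[gray,dotted] (-2.1,\y)--(2.1,\y); \node[left] at (-2.1,\y) {$\l$};}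
\foreach \p in {(1,0),(-1,0),(0.5,0.866),(-0.5,0.866),(0.5,-0.866),(-0.5,-0.866)} \fill \p circle (0.05);
\foreach \p in {(0,1.732),(0,-1.732),(1.5,0.866),(-1.5,0.866),(1.5,-0.866),(-1.5,-0.866)} \draw[fill=white] \p circle (0.05);
\node at (0,0) {$\times$};
\node[above] at (0,1.76) {$\theta$}; \node[above] at (-1.5,0.9) {$\beta$};
\node[above] at (-0.5,0.9) {$\beta+\alpha$}; \node[above] at (0.5,0.9) {$\beta+2\alpha$};
\node[above] at (1.5,0.9) {$\beta+3\alpha$};
\node[above] at (1,0.04) {$\alpha$}; \node[above] at (-1,0.04) {$-\alpha$};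
\end{tikzpicture}
\caption{The roots of $G_2$, arranged in rows by their value on $h=\theta^\vee$ (left). Open dots are long roots. Filled dots are short roots; together with the origin $\times$ they are the weights of the $7$-dimensional module $O$.}
\label{fig:G2}
\end{figure}

We want a curve in $\mathfrak r(1)$ whose points with $\tau\ne0$ are conjugate under an explicit torus, so that $H_\tau$ in Lemma~\ref{lem:extend} can be computed from weights. A sum of two root vectors does this. Put
\[
v_\tau=e_{\beta+2\alpha}+\tau e_\beta,\qquad v=v_1,\qquad\chi(s)=s^{\,h-\alpha^\vee}\quad(\tau\in\Bbbk,\ s\in\Bbbk^*).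
\]

\begin{lemma}\label{lem:curve}
\begin{enumerate}
\item[(a)] $\chi(s)v_\tau=v_{s^4\tau}$, \ $\chi(s)z=s^2z$, \ $\chi(s)w_{\pm\alpha}=s^{\mp2}w_{\pm\alpha}$.
\item[(b)] $\mathfrak r(0)_{v_\tau}=0$ for $\tau\ne0$, and $\dim\mathfrak r(0)_{v_0}=1$.
\item[(c)] For every $\tau$ the map $v_\tau:O(0)\to O(1)$ is surjective, with kernel spanned by $q_\tau=w_\alpha-\kappa\tau w_{-\alpha}$ for a fixed $\kappa\ne0$. Moreover $\chi(s)q_\tau=s^{-2}q_{s^4\tau}$ and $(q_1,q_1)\ne0$.
\item[(d)] $\Delta(v_\tau)=\tau\Delta(v)$ and $\Delta(v)\ne0$.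
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The values of $h-\alpha^\vee$ on $\beta+2\alpha$, $\beta$, $\theta$, $\pm\alpha$ are $1-1=0$, $1+3=4$, $2-0=2$, $\mp2$.

(b) Let $x=t+ae_\alpha+be_{-\alpha}$, $t\in\mathfrak t_{\mathfrak r}$, commute with $v_\tau$. Recall that $[e_\gamma,e_\delta]\ne0$ when $\gamma+\delta$ is a root. The coefficient of $e_{\beta+3\alpha}$ in $[x,v_\tau]$ comes only from $a[e_\alpha,e_{\beta+2\alpha}]$, so $a=0$. Then the coefficient of $e_{\beta+\alpha}$ comes only from $b[e_{-\alpha},e_{\beta+2\alpha}]$, so $b=0$. What remains is $(\beta+2\alpha)(t)=0=\tau\beta(t)$.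

(c) We use that $e_\gamma$ is injective on vectors of negative $\gamma^\vee$-weight. Let $\gamma=\beta+2\alpha$. Then $e_\gamma w_\alpha=0$, as $\beta+3\alpha$ is not a weight of $O$; $e_\gamma w_{-\alpha}=\kappa_1w_{\beta+\alpha}$ with $\kappa_1\ne0$, as $\langle-\alpha,\gamma^\vee\rangle=-1$; and $e_\gamma w_0=\kappa_2w_\gamma$ with $\kappa_2\neq0$, as $w_{-\gamma}$ has $\gamma^\vee$-weight $-2$, so that $e_\gamma^2w_{-\gamma}\ne0$ and $e_\gamma w_{-\gamma}\in\Bbbk w_0$. Next, $e_\beta w_0=e_\beta w_{-\alpha}=0$, as $\beta$ and $\beta-\alpha$ are not weights, and $e_\beta w_\alpha=\kappa_3w_{\beta+\alpha}$ with $\kappa_3\ne0$, as $\langle\alpha,\beta^\vee\rangle=-1$. Hence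
\[
v_\tau(aw_\alpha+bw_0+b'w_{-\alpha})=(\tau\kappa_3a+\kappa_1b')w_{\beta+\alpha}+\kappa_2b\,w_{\beta+2\alpha},
\]
and $\kappa=\kappa_3/\kappa_1$. The formula for $\chi(s)q_\tau$ follows from (a), and $(q_1,q_1)=-2\kappa(w_\alpha,w_{-\alpha})$.

(d) By (a) and Lemma~\ref{lem:heis}(b), $\Delta(v_{s^4})=s^4\Delta(v)$; both sides of the first formula are polynomial in $\tau$. By (b), $\operatorname{ad}v:\mathfrak r(0)\to\mathfrak r(1)$ is a bijection of $4$-dimensional spaces, so its transpose $-\operatorname{ad}v:\mathfrak r(-1)\to\mathfrak r(0)$ is bijective. Choose $v'\in\mathfrak r(-1)$ with $[v,v']=2h$. Then $(v,2h,v')$ is an $\mathfrak{sl}_2$-triple for which $z_-$ has weight $-4$, so $(\operatorname{ad}v)^4z_-\ne0$.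
\end{proof}

\begin{example}[$\mathfrak g=G_2$]\label{ex:G2}
Let $\mathfrak g=\mathfrak r$ with its Heisenberg parabolic. By Lemmas~\ref{lem:heis}(a) and \ref{lem:curve}(b), $[\mathfrak p,v]=\mathfrak n$, so $Pv$ is open, and $\mathfrak p_v=v^\perp\oplus\Bbbk z$ has dimension $4$. The form $\omega$ is nondegenerate on $v^\perp/\Bbbk v$, so $\mathfrak p_v$ has a basis $v,z,u_1,u_2$ with $v,z$ central and $[u_1,u_2]=z$. From $\{u_1,H\}=z\,\partial H/\partial u_2$ and $\{u_2,H\}=-z\,\partial H/\partial u_1$ we get $\mathcal S(\mathfrak p_v)^{\mathfrak p_v}=\Bbbk[v,z]$. But $P_v$ is not connected: $\chi(\sqrt{-1})$ fixes $v$ and sends $z$ to $-z$. So \eqref{eq:ev} embeds $\mathcal Z_0$ in $\Bbbk[v,z^2]$. Both generators are in the image: $v$ is the value of the map $w\mapsto w$, and $z^2$ is the value of $u+az\mapsto\Delta(u)z^2/\Delta(v)$. Thus $\mathcal Z_0=\Bbbk[v,z^2]$ is polynomial, with generators of total degrees $2$ and $6$.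

Along the curve, $(z^2)_\tau=\chi(s)z^2=\tau z^2$ for $s^4=\tau$: the map attached to $z^2$ has a simple zero at $\tau=0$, and the map attached to $z$ would be two-valued.
\end{example}

For the larger algebras $\mathfrak g(0)_v$ is no longer zero. It contributes a ring $R$ of new invariants, and some of them vanish at $\tau=0$ as well. These can be divided by $z^2$, and the whole question is to determine how often.

\section{The stabilizer of a generic point of $\mathfrak n$}\label{sec:stab}

\subsection{Tits' construction}
Let $\mathbb O$ be the octonion algebra over $\Bbbk$, and let $\mathbb J$ be one of the Jordan algebras of symmetric, quaternionic Hermitian, or octonionic Hermitian $3\times3$ matrices, with product $x\circ y=\frac12(xy+yx)$; the last one is the Albert algebra. Let $O=\mathbb O_0$ and $M=\mathbb J_0$ be the subspaces of trace zero, and put $\mathfrak r=\operatorname{Der}\mathbb O=G_2$ and $\mathfrak f=\operatorname{Der}\mathbb J$. Tits' construction (see \cite{Jac}) makes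
\[
\mathfrak g=\mathfrak f\oplus\mathfrak r\oplus(M\otimes O)
\]
a simple Lie algebra in which $\mathfrak f\oplus\mathfrak r$ is a subalgebra acting on $M\otimes O$ in the natural way. We use only this, the type of $\mathfrak g$, and the facts that $\mathfrak f$ is simple, that $M$ is a nontrivial irreducible $\mathfrak f$-module and that $O$ is the module of Section~\ref{sec:G2}. With $z,h,z_-\in\mathfrak r$ as in that section,
\[
\mathfrak g(0)=\mathfrak f\oplus\mathfrak r(0)\oplus M\otimes O(0),\qquad\mathfrak g(1)=\mathfrak r(1)\oplus M\otimes O(1),\qquad\mathfrak g(2)=\Bbbk z,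
\]
and $\mathfrak g(i)=0$ for $|i|>2$. So \eqref{eq:heis} holds and Section~\ref{ss:heis} applies. The data are as follows.
\begin{center}
\begin{tabular}{c|c|c|c|c|c}
$\mathfrak g$ & $\mathbb J$ & $\mathfrak f$ & $\dim M$ & $\dim\mathfrak g(1)=4+2\dim M$ & $\mathfrak l=\mathfrak g(0)$\\ \hline
$F_4$ & symmetric & $\mathfrak{so}_3$ & $5$ & $14$ & $C_3\oplus\Bbbk$\\
$E_7$ & quaternionic & $\mathfrak{sp}_6$ & $14$ & $32$ & $D_6\oplus\Bbbk$\\
$E_8$ & octonionic & $F_4$ & $26$ & $56$ & $E_7\oplus\Bbbk$
\end{tabular}
\end{center}
From now on $\mathfrak g$ is one of these three algebras and $\mathfrak p$ is its Heisenberg parabolic. The torus $\chi(s)$ lies in $L$ and fixes $\mathfrak f$ pointwise.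

\begin{lemma}\label{lem:orbit}
For $\tau\ne0$ we have $\mathfrak g(0)_{v_\tau}=\mathfrak f\oplus M\otimes q_\tau$. The orbit $\Omega=Pv$ is open in $\mathfrak n$, and the curve $v_\tau$ satisfies the hypotheses of Lemma~\ref{lem:extend}, with $H_\tau=\chi(s)H$ for $s^4=\tau$.
\end{lemma}

\begin{proof}
The map $\operatorname{ad}v_\tau$ kills $\mathfrak f$, sends $\mathfrak r(0)$ to $\mathfrak r(1)$, and acts as $1\otimes v_\tau$ from $M\otimes O(0)$ to $M\otimes O(1)$. By Lemma~\ref{lem:curve}(b),(c), its kernel on $\mathfrak g(0)$ is as stated for $\tau\ne0$, and $[\mathfrak g(0),v_\tau]$ equals $\mathfrak g(1)$ for $\tau\ne0$ and has codimension $1$ for $\tau=0$. By Lemma~\ref{lem:heis}(a), $\dim Pv=\dim\mathfrak n$ and $\dim Pv_0=\dim\mathfrak n-1$. So $\Omega$ is open, it contains $v_{s^4}=\chi(s)v$, and $\overline{Pv_0}$ is a prime divisor in the closed set $\mathfrak n\setminus\Omega$. It is the only one by Lemma~\ref{lem:onediv}: indeed $\mathfrak n=[h,\mathfrak n]$, $\mathfrak f=[\mathfrak f,\mathfrak f]$, $M\otimes O(0)=[\mathfrak f,M\otimes O(0)]$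 and $\mathfrak r(0)=\mathfrak{sl}_2\oplus\Bbbk h$, so $\mathfrak p=[\mathfrak p,\mathfrak p]+\Bbbk h$.
\end{proof}

From now on we regard $\mathcal Z_0$ as a subring of $\mathcal S(\mathfrak p_v)^{P_v}$ through \eqref{eq:ev}. Put
\[
\mathfrak s=\mathfrak g(0)_v=\mathfrak f\oplus M\otimes q_1,\qquad\sigma=\chi(\sqrt{-1})|_{\mathfrak s},
\]
and identify $M$ with $M\otimes q_1$, so that $\mathfrak s=\mathfrak f\oplus M$. As $\chi(\sqrt{-1})$ fixes $v$, it preserves $\mathfrak s$, and by Lemma~\ref{lem:curve}(c) the automorphism $\sigma$ is $+1$ on $\mathfrak f$ and $-1$ on $M$. In particular $[m\otimes q_1,m'\otimes q_1]=B(m,m')$ lies in $\mathfrak f$. Applying $\chi(s)$ gives $[m\otimes q_\tau,m'\otimes q_\tau]=\tau B(m,m')$. So as $\tau\to0$ the stabilizers $\mathfrak f\oplus M\otimes q_\tau$ degenerate to $\mathfrak f\ltimes M^{\mathsf{ab}}$; this is the source of the filtration in Theorem~\ref{thm:structure}.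

\subsection{The commuting pair $(\mathfrak k,\mathfrak s)$}
To identify $\mathfrak s$, its action on $v^\perp$ and the action of the disconnected group $L_v$ on it, we realize $\mathfrak s$ as the centralizer of a copy of $\mathfrak{sl}_3$. Let $\mathfrak k=\mathfrak r_{q_1}$. The stabilizer in $G_2$ of a non-isotropic vector of $O$ is $\mathfrak{sl}_3$, and with $\mathbf 3$ the natural module of $\mathfrak k$,
\[
O|_{\mathfrak k}=\Bbbk q_1\oplus\mathbf 3\oplus\mathbf 3^*,\qquad\mathfrak r|_{\mathfrak k}=\mathfrak k\oplus\mathbf 3\oplus\mathbf 3^* .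
\]
The elements $z,h,z_-$ kill $O(0)$, because $O(\pm2)=0$, and $v$ kills $q_1$; so $z,h,z_-,v\in\mathfrak k$. The centralizer of $\mathfrak k$ in $\mathfrak g$ is $\mathfrak f\oplus\mathfrak r^{\mathfrak k}\oplus M\otimes O^{\mathfrak k}=\mathfrak s$. Collecting isotypic components for $\mathfrak k$, we obtain a decomposition of $\mathfrak k\oplus\mathfrak s$-modules
\begin{equation}\label{eq:dual}
\mathfrak g=\mathfrak k\oplus\mathfrak s\oplus(\mathbf 3\otimes J)\oplus(\mathbf 3^*\otimes J'),\qquad J|_{\mathfrak f}\cong J'|_{\mathfrak f}\cong\Bbbk\oplus M,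
\end{equation}
where the summand $\Bbbk$ comes from $\mathfrak r$ and the summand $M$ from $M\otimes O$. The Killing form pairs the last two summands of $\mathfrak g$ perfectly, so $J'\cong J^*$.

\begin{lemma}\label{lem:s}
\begin{enumerate}
\item[(a)] $\mathfrak s$ is simple, and $(\mathfrak s,\mathfrak f)$ is the symmetric pair $(\mathfrak{sl}_3,\mathfrak{so}_3)$, $(\mathfrak{sl}_6,\mathfrak{sp}_6)$, $(E_6,F_4)$ for $\mathfrak g=F_4,E_7,E_8$.
\item[(b)] $J$ is a nontrivial irreducible $\mathfrak s$-module, and an automorphism $\varphi$ of $\mathfrak s$ is inner if the twist of $J$ by $\varphi$ is isomorphic to $J$.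
\item[(c)] The centralizer of $\mathfrak s$ in $\mathfrak g$ is $\mathfrak k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As the centralizer of a semisimple subalgebra, $\mathfrak s$ is reductive. Its center is $\sigma$-stable, so it is the sum of its intersections with $\mathfrak f$ and $M$; these vanish because $\mathfrak f$ is simple and $M^{\mathfrak f}=0$. So $\mathfrak s$ is semisimple. Let $I\ne0$ be a $\sigma$-stable ideal. If $I\cap\mathfrak f=0$, then $I\subset M$ and $[I,I]\subset I\cap\mathfrak f=0$, which is impossible in a semisimple algebra. Hence $I$ meets the simple algebra $\mathfrak f$, and contains it. It follows that $\sigma$ permutes the simple ideals of $\mathfrak s$ transitively. If there were two, the fixed algebra $\mathfrak f$ would have dimension $\frac12\dim\mathfrak s$; but $\dim\mathfrak s=8,35,78$ while $2\dim\mathfrak f=6,42,104$. So $\mathfrak s$ is simple. The only simple algebras of dimensions $8$ and $35$ are $\mathfrak{sl}_3$ and $\mathfrak{sl}_6$. Those of dimension $78$ are $B_6$, $C_6$, $E_6$, and the first two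 are excluded because $F_4$ has no nontrivial module of dimension at most $13$. By Cartan's classification, the involutions of $\mathfrak s$ with fixed algebra isomorphic to $\mathfrak f$ form one conjugacy class in each case.

(b) If $J$ were reducible, then by \eqref{eq:dual} it would have an irreducible summand of dimension $\dim M=5,14,26$. The algebras $\mathfrak{sl}_3$, $\mathfrak{sl}_6$, $E_6$ have no such module. So $J$ is irreducible of dimension $6,15,27$, that is, $J$ or $J^*$ is $S^2\Bbbk^3$, $\Lambda^2\Bbbk^6$, or a given one of the two $27$-dimensional modules of $E_6$. These modules are not self-dual. The group of outer automorphisms of $\mathfrak s$ has order $2$, and the nontrivial diagram automorphism interchanges the highest weights of $J$ and $J^*$.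

(c) By \eqref{eq:dual}, (a) and (b), $\mathfrak g^{\mathfrak s}=\mathfrak k$.
\end{proof}

A nonzero nilpotent element of $\mathfrak{sl}_3$ is either minimal, with $h=\operatorname{diag}(1,0,-1)$, or regular, with $h=\operatorname{diag}(2,0,-2)$. The second case is excluded for $z\in\mathfrak k$ because $\mathfrak k(4)=0$. So we may take $h=\operatorname{diag}(1,0,-1)$; then $z,z_-$ are multiples of the matrix units $E_{13},E_{31}$, the centralizer of the triple in $\mathfrak k$ is spanned by $\mathsf d=\operatorname{diag}(1,-2,1)$, and $\mathfrak k(1)=\langle E_{12},E_{23}\rangle$, with $\mathsf d$ acting by $3$ and $-3$. Write $v=v_++v_-$ with $v_+\in\Bbbk E_{12}$, $v_-\in\Bbbk E_{23}$. Both components are nonzero: otherwise $3h-\mathsf d$ or $3h+\mathsf d$ would kill $v$ and hence lie in $\mathfrak g(0)_v\cap\mathfrak k=\mathfrak s\cap\mathfrak k=0$. So $[v_+,v_-]$ is a nonzero multiple of $z$.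

The weight $1$ of $h$ occurs once in $\mathbf 3$ and once in $\mathbf 3^*$, so \eqref{eq:dual} gives $\mathfrak g(1)=\mathfrak k(1)\oplus W$ with $W\cong J\oplus J'$ as $\mathfrak s$-modules. The form $\omega$ is $\mathfrak s$-invariant because $[\mathfrak s,z]=0$; as $\mathfrak s$ acts trivially on $\mathfrak k(1)$ and $W$ has no trivial constituent, $\mathfrak k(1)\perp W$. Hence $\omega|_W$ is nondegenerate, $v^\perp=\Bbbk v\oplus W$, and
\begin{equation}\label{eq:pv}
\mathfrak p_v=\mathfrak s\oplus W\oplus\Bbbk v\oplus\Bbbk z,\qquad v,z\ \text{central in }\mathfrak p_v .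
\end{equation}

\subsection{The symmetric pair $(\mathfrak s,\mathfrak f)$}\label{ss:pair}
Let $S\supset S_0$ be the connected subgroups of $G$ with Lie algebras $\mathfrak s\supset\mathfrak f$. Identify $\mathfrak s^*$ with $\mathfrak s$ by the Killing form of $\mathfrak s$, so that $\mathcal S(\mathfrak s)$ is the ring of polynomial functions on $\mathfrak s$. Since $\sigma$ preserves the form, $\mathfrak f\perp M$, so the common zero set of $\mathfrak f\subset\mathcal S(\mathfrak s)$ is $M$, and $\mathfrak f^k\mathcal S(\mathfrak s)$ consists of the functions that vanish to order at least $k$ along $M$. We fix a model of each pair and a plane $\mathfrak a\subset M$ with elements $a(\lambda)$, $\lambda_1+\lambda_2+\lambda_3=0$.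
\begin{itemize}
\item For $\mathfrak{sl}_3$: $\sigma(X)=-X^{\mathsf T}$ and $a(\lambda)=\operatorname{diag}(\lambda_1,\lambda_2,\lambda_3)$.
\item For $\mathfrak{sl}_6$: $\sigma(X)=-X^*$, where $X^*$ is the adjoint for the symplectic form that pairs the coordinates $(1,2)$, $(3,4)$, $(5,6)$, and $a(\lambda)=\operatorname{diag}(\lambda_1,\lambda_1,\lambda_2,\lambda_2,\lambda_3,\lambda_3)$. On a diagonal $2\times2$ block the adjoint is $X\mapsto(\operatorname{tr}X)1-X$.
\item For $E_6$ (Chevalley--Schafer): $\mathfrak s=\operatorname{Der}\mathbb J\oplus L_{\mathbb J_0}\subset\mathfrak{gl}(\mathbb J)$, where $\mathbb J$ is the Albert algebra and $L_x$ is multiplication by $x$; here $[D,L_x]=L_{Dx}$, $\sigma(D+L_x)=D-L_x$, and $a(\lambda)=L_{\operatorname{diag}(\lambda)}$. The space $\mathbb J$ is the sum of the lines through the three diagonal idempotents and the three $8$-dimensional spaces $\mathbb J_{jk}$ of off-diagonal entries, and $a(\lambda)$ acts on them by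
\begin{equation}\label{eq:peirce}
\lambda_i\ \text{ on the $i$th idempotent},\qquad\tfrac12(\lambda_j+\lambda_k)=-\tfrac12\lambda_i\ \text{ on }\mathbb J_{jk}\quad(\{i,j,k\}=\{1,2,3\}).
\end{equation}
\end{itemize}
Let $\mathfrak c$ be the centralizer of $\mathfrak a$ in $\mathfrak f$ and let $\mathfrak t_{\mathfrak c}$ be a Cartan subalgebra of $\mathfrak c$.

\begin{lemma}\label{lem:pair}
\begin{enumerate}
\item[(a)] $\mathfrak c=0$, $\mathfrak{sl}_2^{\,3}$, $\mathfrak{so}_8$ in the three cases, and $\mathfrak a\oplus\mathfrak t_{\mathfrak c}$ is a Cartan subalgebra of $\mathfrak s$.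
\item[(b)] $S_0\cdot\mathfrak a$ contains a dense open subset of $M$.
\item[(c)] $\mathfrak s^{\mathfrak c}=\mathfrak a$ for $\mathfrak s=\mathfrak{sl}_6$ and $\mathfrak s=E_6$.
\item[(d)] $\sigma F=(-1)^dF$ for $F\in R$ homogeneous of degree $d$.
\end{enumerate}
\end{lemma}

\begin{proof}
Fix $a_0=a(\lambda)$ with the $\lambda_i$ distinct.

(a) We compute the centralizer of $a_0$ in $\mathfrak f$ and find that it centralizes $\mathfrak a$, so it equals $\mathfrak c$. For $\mathfrak{sl}_3$ it consists of skew diagonal matrices, so it is $0$. For $\mathfrak{sl}_6$ it consists of block diagonal matrices with $X^*=-X$, that is, with traceless blocks. For $E_6$, a derivation $D$ with $[D,a_0]=0$ kills $\operatorname{diag}(\lambda)$ and $1$, hence all polynomials in $\operatorname{diag}(\lambda)$, hence the three idempotents; it is standard that such derivations form $\mathfrak{so}_8$ and act on the spaces $\mathbb J_{jk}$ by the three $8$-dimensional irreducible modules. In each case $\mathfrak a\oplus\mathfrak t_{\mathfrak c}$ is commutative, acts diagonalizably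 in a faithful module, and has dimension $2,5,6$, the rank of $\mathfrak s$.

(b) The Killing form is nondegenerate on the Cartan subalgebra $\mathfrak a\oplus\mathfrak t_{\mathfrak c}$, and $\mathfrak a\perp\mathfrak t_{\mathfrak c}$; so it is nondegenerate on $\mathfrak a$, and $M=\mathfrak a\oplus\mathfrak a'$ with $\mathfrak a'$ the orthogonal complement. For $D\in\mathfrak f$, $a\in\mathfrak a$ we have $([D,a_0],a)=(D,[a_0,a])=0$, so $[\mathfrak f,a_0]\subset\mathfrak a'$. Both spaces have the same dimension: $\dim\mathfrak f-\dim\mathfrak c=3,12,24=\dim M-2$. Hence $[\mathfrak f,a_0]+\mathfrak a=M$, the differential of $S_0\times\mathfrak a\to M$ at $(1,a_0)$ is surjective, and the map is dominant.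

(c) For $\mathfrak{sl}_6$, the space $\Bbbk^6$ is a sum of three pairwise non-isomorphic irreducible $\mathfrak c$-modules, and Schur's lemma applies. For $E_6$, the map $D\mapsto[D,a_0]$ gives isomorphisms of $\mathfrak c$-modules $\mathfrak f/\mathfrak c\cong\mathfrak a'\cong M/\mathfrak a\cong\mathbb J_{12}\oplus\mathbb J_{13}\oplus\mathbb J_{23}$. So $\mathfrak f^{\mathfrak c}=0$ and $M^{\mathfrak c}=\mathfrak a$.

(d) The Weyl groups of $\mathfrak{sl}_2^{\,3}$ and of $\mathfrak{so}_8$ contain $-1$. As $\mathfrak c$ centralizes $\mathfrak a$, there is in each case an inner automorphism $\iota$ of $\mathfrak s$ that is $+1$ on $\mathfrak a$ and $-1$ on $\mathfrak t_{\mathfrak c}$ (for $\mathfrak{sl}_3$, the identity). On $\mathfrak a\oplus\mathfrak t_{\mathfrak c}$ we have $\sigma=-\iota$, so $\sigma F$ and $(-1)^dF$ have the same restriction to a Cartan subalgebra. Both lie in $R$, and restriction is injective on $R$ by Chevalley's restriction theorem.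
\end{proof}

\subsection{The components of $L_v$}
In Example~\ref{ex:G2} the disconnectedness of $P_v$ replaced $z$ by $z^2$. Now we must also know how $L_v$ acts on $R$.

\begin{lemma}\label{lem:components}
Let $g\in L_v$. Then $g$ preserves $\mathfrak s$, $c(g)=\pm1$, and $gF=c(g)^dF$ for $F\in R$ homogeneous of degree $d$. The value $c=-1$ is taken at $g=\chi(\sqrt{-1})$.
\end{lemma}

\begin{proof}
The element $g$ preserves $\mathfrak s=\mathfrak g(0)_v$, hence its centralizer $\mathfrak k$, and it preserves the lines through $z,h,z_-$, hence the line $\Bbbk\mathsf d$. It also preserves $\mathfrak k(1)$, where $\mathsf d$ has eigenvalues $\pm3$; so $g\mathsf d=\pm\mathsf d$.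

Let $g\mathsf d=\mathsf d$. Then $g$ preserves the lines $\Bbbk v_\pm$ and fixes $v_++v_-$, so it fixes $v_+$ and $v_-$, then their bracket, so $c(g)=1$, and then $z_-$. Since $E_{12},E_{23},E_{31}$ generate $\mathfrak{sl}_3$, $g$ fixes $\mathfrak k$ pointwise. Therefore $g$ acts on $\mathbf 3\otimes J$ as $1\otimes g_J$, and $g_J(xj)=(gx)g_J(j)$ for $x\in\mathfrak s$, $j\in J$. So $g_J$ is an isomorphism from $J$ to its twist by $g|_{\mathfrak s}$. By Lemma~\ref{lem:s}(b), $g|_{\mathfrak s}$ is inner and $gF=F$.

Let $g\mathsf d=-\mathsf d$. Then $g$ interchanges the lines $\Bbbk v_\pm$ and fixes $v_++v_-$, so it interchanges $v_+$ and $v_-$, and $c(g)=-1$. The element $g_0=\chi(\sqrt{-1})\in L_v$ has $c(g_0)=-1$, so $c(g_0^{-1}g)=1$ and $g_0^{-1}g$ belongs to the first case. Hence $gF=g_0F=\sigma F=(-1)^dF$ by Lemma~\ref{lem:pair}(d).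
\end{proof}

\section{The structure of $\mathcal Z_0$}\label{sec:structure}

\subsection{Splitting off the Heisenberg algebra}
In Example~\ref{ex:G2} the variables from $W$ simply dropped out of the invariants. Now $\mathfrak s$ acts on $W$, so an element $x\in\mathfrak s$ does not commute with $W$. We correct it by a quadratic term. Since we shall move $\mathfrak s$ along the curve, we do this for all $x$ in the centralizer $\mathfrak g(0)_z$ of $z$ in $\mathfrak g(0)$, which contains $\mathfrak f$ and, as $O(2)=0$, also $M\otimes O(0)$. All brackets below are taken in $\mathcal S(\mathfrak p)$.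

Since $\{u_1u_2,u\}=z\,(\omega(u_2,u)u_1+\omega(u_1,u)u_2)$, the map $Q\mapsto z^{-1}\{Q,\cdot\}$ is the usual isomorphism $S^2(\mathfrak g(1))\cong\mathfrak{sp}(\mathfrak g(1),\omega)$. For $x\in\mathfrak g(0)_z$ the operator $\operatorname{ad}x$ preserves $\omega$, so there is a unique $\mu(x)\in S^2(\mathfrak g(1))$ with $\{\mu(x),u\}=z[x,u]$ for all $u\in\mathfrak g(1)$. Put
\[
\tilde x=zx-\mu(x),\qquad\text{so that}\quad\{\tilde x,u\}=0\ \text{ for }u\in\mathfrak g(1),
\]
and let $F\mapsto\tilde F$ be the algebra homomorphism $\mathcal S(\mathfrak g(0)_z)\to\mathcal S(\mathfrak p)$ extending $x\mapsto\tilde x$. For $x,x'\in\mathfrak g(0)_z$ and $g\in L$,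
\begin{equation}\label{eq:mu}
\{x,\widetilde{x'}\}=\widetilde{[x,x']},\qquad g\mu(x)=c(g)\,\mu(gx),\qquad g\tilde x=c(g)\,\widetilde{gx}.
\end{equation}
Indeed, the Jacobi identity gives $\{\{x,\mu(x')\},u\}=z[x,[x',u]]-z[x',[x,u]]=z[[x,x'],u]$, and $\{g\mu(x),gu\}=g(z[x,u])=c(g)z[gx,gu]$; now use the uniqueness of $\mu$. If $x\in\mathfrak s$, then $\operatorname{ad}x$ kills $\mathfrak k(1)$ and preserves $W$. The element of $S^2(W)$ that induces $\operatorname{ad}x|_W$ commutes with $\mathfrak k(1)\perp W$, so it equals $\mu(x)$. Thus $\mu(\mathfrak s)\subset S^2(W)$ and $\tilde F\in\mathcal S(\mathfrak p_v)$ for $F\in\mathcal S(\mathfrak s)$. Write $y=z^2$.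

\begin{lemma}\label{lem:Pv}
The map $R\to\tilde R$ is an isomorphism, $v$ and $z$ are algebraically independent over $\tilde R$, and $\mathcal S(\mathfrak p_v)^{P_v}=\tilde R[v,y^{\pm1}]\cap\mathcal S(\mathfrak p_v)$.
\end{lemma}

\begin{proof}
Let $x_i$ be a basis of $\mathfrak s$. By \eqref{eq:pv} and the formula $x_i=z^{-1}(\tilde x_i+\mu(x_i))$, the ring $\mathcal S(\mathfrak p_v)[z^{-1}]$ is a polynomial ring over $\Bbbk[z^{\pm1}]$ in $v$, a basis of $W$, and the $\tilde x_i$. This gives the first two claims. For $u\in W$ the derivation $\{u,\cdot\}$ kills $z$, $v$, $\tilde x_i$ and is $z\,\omega(u,\cdot)$ on $W$. As $\omega|_W$ is nondegenerate, commuting with $W$ means not involving the $W$-variables. By \eqref{eq:mu}, $F\mapsto\tilde F$ is $\mathfrak s$-equivariant, so among these elements the ones commuting with $\mathfrak s$ form $\tilde R[v,z^{\pm1}]$. Hence $\mathcal S(\mathfrak p_v)^{\mathfrak p_v}=\tilde R[v,z^{\pm1}]\cap\mathcal S(\mathfrak p_v)$. By Lemma~\ref{lem:heis}(a) it remains to impose invariance under $L_v$. For $g\in L_v$ and $F\in R$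 of degree $d$, \eqref{eq:mu} and Lemma~\ref{lem:components} give $g\tilde F=c(g)^d\,\widetilde{gF}=c(g)^{2d}\tilde F=\tilde F$. Also $gv=v$ and $gz=\pm z$, and the sign $-$ occurs.
\end{proof}

The two signs that cancel here come from different sources, the scaling of $z$ and Lemma~\ref{lem:pair}(d); the cancellation is why all of $\tilde R$ survives and only even powers of $z$ appear.

The pairs (degree, $h$-weight) are
\begin{equation}\label{eq:bideg}
v:(1,1),\qquad y:(2,4),\qquad\tilde F:(2d,2d)\ \text{ for }F\in R\text{ of degree }d .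
\end{equation}
By Lemma~\ref{lem:heis}(c) these are bidegrees in $\mathcal Z_0$. So the exponent $n$ of $y$ equals $\frac12(V\text{-degree}-\mathfrak p\text{-degree})$, and $\mathcal Z_0=\bigoplus_n\mathcal Z_0^{(n)}$ with $\mathcal Z_0^{(n)}=\mathcal Z_0\cap y^n\tilde R[v]$.

\subsection{The filtration and divisibility by $z$}
For $F\in\mathcal S(\mathfrak s)=\mathcal S(\mathfrak f)\otimes\mathcal S(M)$ homogeneous of degree $d$, let $F^{[a]}\in S^a(\mathfrak f)\otimes S^{d-a}(M)$ be its components. Then $F\in\mathfrak f^k\mathcal S(\mathfrak s)$ if and only if $F^{[a]}=0$ for $a<k$. As $\sigma F^{[a]}=(-1)^{d-a}F^{[a]}$, Lemma~\ref{lem:pair}(d) shows that for $F\in R$ only even $a$ occur. The $R_{\ge k}$ are homogeneous ideals with $R_{\ge k}R_{\ge l}\subset R_{\ge k+l}$, and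
\begin{equation}\label{eq:even}
R_{\ge2k-1}=R_{\ge2k}.
\end{equation}

For $y^{-k}\tilde F$ to lie in $\mathcal Z_0$, two things are needed: $z^{2k}$ must divide $\tilde F$, so that the element lies in $\mathcal S(\mathfrak p_v)$ at all, and there must be no pole at $\tau=0$. We shall see that the second condition means $F\in R_{\ge2k}$. The next lemma shows that the first condition then holds automatically. The reason is that $\tilde F$ at $z=0$ is $F$ evaluated on the image of a moment map, and this image lies in $\overline{S\cdot M}$.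

\begin{lemma}\label{lem:divz}
If $F\in R_{\ge k}$, $k\ge0$, then $z^k$ divides $\tilde F$ in $\mathcal S(\mathfrak p_v)$.
\end{lemma}

\begin{proof}
For $\mathfrak s=\mathfrak{sl}_3$ the plane $\mathfrak a\subset M$ is a Cartan subalgebra, so $R_{\ge1}=0$ and there is nothing to prove. Let $\mathfrak s=\mathfrak{sl}_6$ or $E_6$.

Define the quadratic map $\mu^*:W^*\to\mathfrak s^*\cong\mathfrak s$ by $\mu^*(\xi)(x)=\mu(x)(\xi)$. The group $S$ fixes $z$, so $\mu^*$ is $S$-equivariant by \eqref{eq:mu}. Differentiating, if $x\in\mathfrak s$ kills $\xi$, then $x$ commutes with $\mu^*(\xi)$. Through $\omega$ we have $W^*\cong W\cong J\oplus J'$. We claim that a dense set of points of $J\oplus J'$ is killed by a conjugate of $\mathfrak c$.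

Let $\mathbf 1\ne0$ be an $\mathfrak f$-fixed vector of $J$. The map $M\to J$, $m\mapsto m\mathbf 1$, is $\mathfrak f$-equivariant, and it is nonzero because $J^{\mathfrak s}=0$; so its image is the summand $M$ of $J|_{\mathfrak f}$. Hence $\Bbbk\mathbf 1+\mathfrak s\mathbf 1=J$, and $\Bbbk^*S\mathbf 1$ is dense in $J$. By Lemma~\ref{lem:pair}(b) there is a dense open subset $U$ of $J'\cong\Bbbk\oplus M$ contained in $S_0\cdot(\Bbbk\oplus\mathfrak a)$. Consider
\[
X=\{(a\,g\mathbf 1,\ gu):a\in\Bbbk^*,\ g\in S,\ u\in U\}\subset J\oplus J' .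
\]
A polynomial vanishing on $X$ vanishes on $\{a\,g\mathbf 1\}\times gU$, hence on $\{a\,g\mathbf 1\}\times J'$ for all $a,g$, hence everywhere. So $X$ is dense. If $u=g_0u_0$ with $g_0\in S_0$ and $u_0\in\Bbbk\oplus\mathfrak a$, then $(a\,g\mathbf 1,gu)=gg_0(a\mathbf 1,u_0)$, because $S_0$ fixes $\mathbf 1$, and $(a\mathbf 1,u_0)$ is killed by $\mathfrak c$. This proves the claim.

For $\xi\in X$ killed by $g'\mathfrak c$, $g'\in S$, Lemma~\ref{lem:pair}(c) gives $\mu^*(\xi)\in g'\mathfrak s^{\mathfrak c}=g'\mathfrak a\subset S\cdot M$. Therefore $\mu^*(W^*)\subset\mathcal C:=\overline{S\cdot M}$, and $\mathcal C=-\mathcal C$. The function $F$ vanishes to order at least $k$ at every point of $M$. By invariance the same holds on $S\cdot M$, and on $\mathcal C$ because the vanishing of all partial derivatives of order less than $k$ is a closed condition. The element $\tilde F$ lies in $\mathcal S(\mathfrak s\oplus W\oplus\Bbbk z)$, and its value at $(\eta,\xi,\zeta)\in\mathfrak s^*\times W^*\times\Bbbk$ is $F(\zeta\eta-\mu^*(\xi))$. The Taylor expansion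 at $-\mu^*(\xi)\in\mathcal C$ shows that this is divisible by $\zeta^k$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:structure}}
Let $\psi_\tau:\mathcal S(\mathfrak f)\otimes\mathcal S(M)\to\mathcal S(\mathfrak g(0)_z)[\tau]$ be the homomorphism with $x\mapsto x$ for $x\in\mathfrak f$ and $m\mapsto m\otimes q_\tau$ for $m\in M$. Let $s^4=\tau\ne0$. By Lemma~\ref{lem:curve} and \eqref{eq:mu} with $c(\chi(s))=s^2$,
\[
\chi(s)y=\tau y,\qquad\chi(s)v=v_\tau,\qquad\chi(s)\tilde x=s^2\tilde x\ \ (x\in\mathfrak f),\qquad\chi(s)\,\widetilde{m\otimes q_1}=s^2s^{-2}\,\widetilde{m\otimes q_\tau}.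
\]
Each factor from $\mathfrak f$ contributes $s^2$ and the factors from $M$ contribute nothing. So for homogeneous $F\in R$,
\begin{equation}\label{eq:hat}
\chi(s)\tilde F=\widehat F_\tau:=\sum_{j\ge0}\tau^j\,\widetilde{\psi_\tau F^{[2j]}}\ \in\mathcal S(\mathfrak p)[\tau].
\end{equation}
In particular $\tau^k\mid\widehat F_\tau$ if $F\in R_{\ge2k}$. Theorem~\ref{thm:structure} is the following statement, read with $\tilde R=R$.

\begin{proposition}\label{prop:main}
Let $H=\sum_iv^i\tilde F_i$ with $F_i\in R$, and let $n\in\mathbb Z$. Then $y^nH\in\mathcal Z_0$ if and only if $F_i\in R_{\ge-2n}$ for all $i$. Hence $\mathcal Z_0^{(n)}=y^n\widetilde{R_{\ge-2n}}[v]$.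
\end{proposition}

\begin{proof}
Both conditions can be tested on bihomogeneous components. So let each $F_i$ be homogeneous of degree $d_i$ with $i+2d_i$ independent of $i$; then the $d_i$ are distinct. Put $\Sigma_\tau=\chi(s)H=\sum_iv_\tau^i(\widehat{F_i})_\tau\in\mathcal S(\mathfrak p)[\tau]$.

If $n\ge0$, then $y^nH\in\mathcal S(\mathfrak p_v)^{P_v}$ by Lemma~\ref{lem:Pv} and $(y^nH)_\tau=\tau^ny^n\Sigma_\tau$ is polynomial in $\tau$, so $y^nH\in\mathcal Z_0$ by Lemma~\ref{lem:extend}. The condition on the $F_i$ is empty.

Let $n=-k<0$. Whenever $H'=y^{-k}H$ lies in $\mathcal S(\mathfrak p_v)$, it is $P_v$-invariant by Lemma~\ref{lem:Pv}, and applying $\chi(s)$ to $H=y^kH'$ gives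
\begin{equation}\label{eq:div}
\Sigma_\tau=\tau^ky^kH'_\tau\quad\text{in }\mathcal S(\mathfrak p)[\tau^{\pm1}].
\end{equation}

Suppose all $F_i\in R_{\ge2k}$. Then $H'\in\mathcal S(\mathfrak p_v)$ by Lemma~\ref{lem:divz}, and $\tau^k\mid\Sigma_\tau$. By \eqref{eq:div}, $y^kH'_\tau$ contains no negative power of $\tau$, so neither does $H'_\tau$. By Lemma~\ref{lem:extend}, $H'\in\mathcal Z_0$.

Conversely, suppose $H'\in\mathcal Z_0$. Then $H'_\tau$ is polynomial in $\tau$, so $\tau^k\mid\Sigma_\tau$ by \eqref{eq:div}. The difficulty is that the terms of $\Sigma_\tau$ might cancel, and that the quadratic corrections $\mu$ obscure them. Both are handled by passing to a leading term. Remove from $\Sigma_\tau$ the terms with $F_i\in R_{\ge2k}$; the remaining sum is still divisible by $\tau^k$. Suppose some terms remain, and take the one with the largest $d=d_i$. Grade $\mathcal S(\mathfrak p)[\tau]=\mathcal S(\mathfrak g(0))\otimes\mathcal S(\mathfrak n)[\tau]$ by the degree in $\mathfrak g(0)$. In $\tilde x=zx-\mu(x)$ the first term has degree $1$ and the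 second has degree $0$, and $v_\tau$ has degree $0$. So the component of degree $d$ of the remaining sum is
\[
v_\tau^i\,z^d\sum_j\tau^j\,\psi_\tau F_i^{[2j]},
\]
and it is divisible by $\tau^k$. The prime $\tau$ divides neither $z$ nor $v_\tau=e_{\beta+2\alpha}+\tau e_\beta$, so $\tau^k$ divides the sum over $j$. Now $q_\tau,w_0,w_{-\alpha}$ is a basis of the $\Bbbk[\tau]$-module $O(0)\otimes\Bbbk[\tau]$. Hence $\mathcal S(\mathfrak g(0))[\tau]$ is a polynomial ring over $\Bbbk[\tau]$ in variables that include a basis of $\mathfrak f$ and the elements $m\otimes q_\tau$ for $m$ in a basis of $M$. In these variables $\psi_\tau F_i^{[2j]}$ has coefficients in $\Bbbk$ and degree $2j$ in $\mathfrak f$, so different $j$ involve different monomials. Thus $F_i^{[2j]}\ne0$ forces $j\ge k$, that is, $F_i\in R_{\ge2k}$, a contradiction.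
\end{proof}

\subsection{Reduction modulo $y$}
From now on we identify $\tilde R$ with $R$. Let $\mathfrak m$ be the augmentation ideal of $\mathcal Z_0$, and put
\[
A=R/R_{\ge2}=R/R_{\ge1}.
\]
An invariant lies in $R_{\ge1}$ if and only if it vanishes on $M$, and by Lemma~\ref{lem:pair}(b) this holds if and only if it vanishes on $\mathfrak a$. So $A$ is the graded ring $R|_{\mathfrak a}\subset\Bbbk[\mathfrak a]$ of restrictions to $\mathfrak a$.

\begin{lemma}\label{lem:mody}
\begin{enumerate}
\item[(a)] The part of $\mathcal Z_0$ of bidegree $(2,4)$ is $\Bbbk y$, and $y\notin\mathfrak m^2$.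
\item[(b)] $\mathcal Z_0/(y)\cong\big(\bigoplus_{k\ge0}R_{\ge2k}/R_{\ge2k+2}\big)[v]$, with the $k$th summand in degree $n=-k$. In particular $\mathcal Z_0/(y)$ vanishes in degrees $n>0$ and its part of degree $n=0$ is $A[v]$.
\item[(c)] If $\mathcal Z_0$ is a polynomial ring, then so is $A[v]$, and $A$ is integrally closed.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Bidegree $(2,4)$ means $n=1$, and by \eqref{eq:bideg} the part of $yR[v]$ of $\mathfrak p$-degree $2$ is $\Bbbk y$. A nonzero bihomogeneous element of $\mathfrak p$-degree $\delta\in\{0,1\}$ has $V$-degree $\delta+2n\ge0$, so $n\ge0$; it lies in $y^nR[v]$, where $\mathfrak p$-degrees are at least $2n$, so $n=0$; and then it is a constant if $\delta=0$ and a multiple of $v$ if $\delta=1$. So the part of $\mathfrak m^2$ of $\mathfrak p$-degree $2$ is $\Bbbk v^2$, of bidegree $(2,2)$.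

(b) The part of degree $n$ is $\mathcal Z_0^{(n)}/y\mathcal Z_0^{(n-1)}=R_{\ge-2n}[v]y^n/R_{\ge-2n+2}[v]y^n$.

(c) By (a) and Lemma~\ref{lem:graded}, $y$ belongs to a set of free bihomogeneous generators. So $\mathcal Z_0/(y)$ is a polynomial ring in bihomogeneous variables. By (b) each variable has $n\le0$, so the part of degree $0$ is the polynomial ring in the variables with $n=0$. Thus $A[v]$ is integrally closed. An element of $\operatorname{Frac}A$ integral over $A$ lies in $A[v]\cap\operatorname{Frac}A=A$.
\end{proof}

\section{The case $E_8$}\label{sec:E8}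

Let $\mathfrak g=E_8$, so $(\mathfrak s,\mathfrak f)=(E_6,F_4)$. Recall that $R$ is a polynomial ring with generators of degrees $2,5,6,8,9,12$. Let $e_2,e_3$ be the elementary symmetric functions of the coordinates $\lambda_1,\lambda_2,\lambda_3$ on $\mathfrak a$, where $e_1=0$; they are algebraically independent.

\begin{lemma}\label{lem:A}
$A$ is the span of all monomials $e_2^ie_3^j$ other than $e_3$. It is not integrally closed, and $\dim\mathfrak m_A/\mathfrak m_A^2=4$ for its augmentation ideal $\mathfrak m_A$.
\end{lemma}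

\begin{proof}
The functions $\pi_d(x)=\operatorname{tr}_{\mathbb J}x^d$ lie in $R$. By \eqref{eq:peirce},
\[
2^d\,\pi_d|_{\mathfrak a}=\big(2^d+8(-1)^d\big)\,p_d,\qquad p_d=\lambda_1^d+\lambda_2^d+\lambda_3^d .
\]
The factor is $12,24,72,504$ for $d=2,5,6,9$ (and $0$ for $d=3$). Each $\lambda_i$ satisfies $\lambda^3=-e_2\lambda+e_3$, so $p_d=-e_2p_{d-2}+e_3p_{d-3}$. Starting from $p_0=3$, $p_1=0$, $p_2=-2e_2$ we get $p_3=3e_3$, $p_4=2e_2^2$, and
\[
p_5=-5e_2e_3,\qquad p_6=3e_3^2-2e_2^3,\qquad p_7=7e_2^2e_3,\qquad p_9=3e_3^3-9e_2^3e_3 .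
\]
So $A$ contains $e_2$, $e_2e_3$, $e_3^2$ and, since $e_2^3e_3=e_2^2\cdot e_2e_3$, also $e_3^3$. Products of these four give every monomial other than $1$ and $e_3$: for $j$ even use $e_2$ and $e_3^2$; for $j\ge3$ odd use also $e_3^3$; for $j=1$, $i\ge1$ use $e_2^{i-1}\cdot e_2e_3$. On the other hand $R$ has no nonzero element of degree $3$, so $e_3\notin A$. The element $e_3=(e_2e_3)/e_2$ of $\operatorname{Frac}A$ is integral over $A$, as $e_3^2\in A$. Hence $A$ is not integrally closed.

A simultaneous permutation of rows and columns is an automorphism $\phi$ of $\mathbb J$. Conjugation by $\phi$ preserves $\mathfrak s\subset\mathfrak{gl}(\mathbb J)$ and the isomorphism class of the $27$-dimensional module $\mathbb J$, so it is inner as in Lemma~\ref{lem:s}(b); it permutes the $\lambda_i$, because $\phi L_x\phi^{-1}=L_{\phi x}$. Therefore $A\subset\Bbbk[\mathfrak a]^{S_3}=\Bbbk[e_2,e_3]$, whose part of degree $3$ is $\Bbbk e_3$. This proves the first claim. The four monomials $e_2,e_2e_3,e_3^2,e_3^3$ generate $A$, and none is a product of two nonconstant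 monomials different from $e_3$. So their classes form a basis of $\mathfrak m_A/\mathfrak m_A^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:E8}]
If $\mathcal Z_0$ were polynomial, $A$ would be integrally closed by Lemma~\ref{lem:mody}(c). This contradicts Lemma~\ref{lem:A}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:factor}]
Write $\mathfrak g=\mathfrak g_1\oplus\mathfrak g_2$ with $\mathfrak g_1=E_8$, and $\mathfrak p=\mathfrak p_1\oplus\mathfrak p_2$. Then $\mathfrak q=\mathfrak q_1\oplus\mathfrak q_2$. Expanding in a basis of $\mathcal S(\mathfrak q_2)$ gives $\mathcal S(\mathfrak q)^{\mathfrak q_1}=Z_1\otimes\mathcal S(\mathfrak q_2)$, and expanding in a basis of $Z_1$ gives $\mathcal Z_0=Z_1\otimes Z_2$, where $Z_i=\mathcal S(\mathfrak q_i)^{\mathfrak q_i}$. For the augmentation ideals, $\mathfrak m=\mathfrak m_1\oplus\mathfrak m_2\oplus(\mathfrak m_1\otimes\mathfrak m_2)$ and $\mathfrak m^2=\mathfrak m_1^2\oplus\mathfrak m_2^2\oplus(\mathfrak m_1\otimes\mathfrak m_2)$, so $\mathfrak m/\mathfrak m^2=\mathfrak m_1/\mathfrak m_1^2\oplus\mathfrak m_2/\mathfrak m_2^2$.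 Lift homogeneous bases of the two summands to $\mathfrak m_1$ and $\mathfrak m_2$. If $\mathcal Z_0$ is polynomial, all lifts are algebraically independent by Lemma~\ref{lem:graded}, and those in $\mathfrak m_1$ generate $Z_1$. Then $Z_1$ is polynomial, contrary to Theorem~\ref{thm:E8}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conseq}(a)]
Since $R[v,y]\subset\mathcal Z_0\subset R[v,y^{\pm1}]$, we have $\mathcal Z_0[y^{-1}]=R[v,y^{\pm1}]$. This ring is factorial, and the transcendence degree is $6+2=8$.

\emph{Factoriality.} We use Nagata's lemma: if a domain $Z$ satisfies the ascending chain condition on principal ideals, $y\in Z$ is prime and $Z[y^{-1}]$ is factorial, then $Z$ is factorial. The chain condition holds because the total degree of the top component is additive on the domain $\mathcal Z_0$ and the elements of degree $0$ are constants. To see that $y$ is prime, note that by \eqref{eq:even} $R_{\ge2k}/R_{\ge2k+2}=R_{\ge2k}/R_{\ge2k+1}$ embeds in $\mathfrak f^{2k}\mathcal S(\mathfrak s)/\mathfrak f^{2k+1}\mathcal S(\mathfrak s)$. So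 $\bigoplus_kR_{\ge2k}/R_{\ge2k+2}$ is a subring of the associated graded ring of $\mathcal S(\mathfrak s)$ for the powers of the ideal $\mathfrak f\mathcal S(\mathfrak s)$, which is the domain $\mathcal S(\mathfrak f)\otimes\mathcal S(M)$. By Lemma~\ref{lem:mody}(b), $\mathcal Z_0/(y)$ is a domain.

\emph{Generators.} If $\mathcal Z_0$ is not finitely generated there is nothing to prove. Otherwise it suffices to show $\dim\mathfrak m/\mathfrak m^2\ge10$. Let $\Gamma$ be a set of bihomogeneous lifts of a basis of $\mathfrak m/\mathfrak m^2$; it generates $\mathcal Z_0$. We count its elements by their degree $n$. By Lemma~\ref{lem:mody}(a), $\Gamma$ contains a multiple of $y$, with $n=1$. By Lemma~\ref{lem:mody}(b), the elements with $n>0$ map to $0$ in $\mathcal Z_0/(y)$, so the images of the elements with $n=0$ generate $A[v]$; by Lemma~\ref{lem:A} there are at least $4+1=5$ of them. Finally, the domain $\mathcal Z_0/(y)$ has dimension $8-1=7$ and is generated over $A[v]$, of dimension $3$, by the images of the elements with $n<0$; so there are at least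 $4$ of these. In total $|\Gamma|\ge1+5+4=10$.
\end{proof}

\begin{remark}
By Lemmas~\ref{lem:heis}(b) and \ref{lem:curve}(d), $y$ is the map $u+az\mapsto\Delta(u)z^2/\Delta(v)$, of total degree $6$. The two smallest degrees of basic invariants of $E_8$ are $2$ and $8$, so the top components of elements of $\mathcal S(\mathfrak g)^{\mathfrak g}$ of degree at most $6$ are multiples of $1,v,v^2,v^3$. Hence $y$ does not lie in the subalgebra generated by top components of homogeneous invariants, and the guess in the introduction already fails in degree $6$.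
\end{remark}

\section{The cases $F_4$ and $E_7$}\label{sec:F4E7}

We prove Theorem~\ref{thm:conseq}(b). By \eqref{eq:bideg}, the total degrees of $v$, $y$ and $F\in R$ are $2$, $6$ and $4\deg F$. In contrast with $E_6$, the cubic invariant $\operatorname{tr}X^3$ restricts to a nonzero multiple of $p_3=3e_3$ on $\mathfrak a$, and the filtration behaves like the first case of Example~\ref{ex:toy}.

\subsection*{The case $F_4$}
Here $\mathfrak s=\mathfrak{sl}_3$ and $R_{\ge1}=0$, as noted in the proof of Lemma~\ref{lem:divz}. So $\mathcal Z_0=R[v,y]$. The ring $R$ has free generators of degrees $2$ and $3$, and the total degrees are $2,6,8,12$.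

\subsection*{The case $E_7$}
Here $\mathfrak s=\mathfrak{sl}_6$. On $\mathfrak a$ the characteristic polynomial is a square, so we choose generators of $R$ that measure its distance from a square. Write
\[
\det(t-X)=t^6+c_2t^4+c_3t^3+c_4t^2+c_5t+c_6=C(t)^2+T(t),
\]
with $C=t^3+s_2t+s_3$ and $T=T_4t^2+T_5t+T_6$; that is, $s_2=c_2/2$, $s_3=c_3/2$, $T_4=c_4-s_2^2$, $T_5=c_5-2s_2s_3$, $T_6=c_6-s_3^2$. Then $R=\Bbbk[s_2,s_3,T_4,T_5,T_6]$. At $a(\lambda)$ we have $C=\prod_i(t-\lambda_i)$ and $T=0$, so $s_2=e_2$, $s_3=-e_3$ on $\mathfrak a$, and $T_4,T_5,T_6\in R_{\ge1}=R_{\ge2}$.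

\begin{lemma}\label{lem:E7}
$R_{\ge2k}=(T_4,T_5,T_6)^k$ for all $k\ge0$.
\end{lemma}

\begin{proof}
Let $0\ne F=\sum_{\mathbf j}b_{\mathbf j}(s_2,s_3)T^{\mathbf j}$, where $T^{\mathbf j}=T_4^{j_4}T_5^{j_5}T_6^{j_6}$, and let $k$ be the least value of $|\mathbf j|=j_4+j_5+j_6$ with $b_{\mathbf j}\ne0$. Then $F\in(T_4,T_5,T_6)^k\subset R_{\ge2k}$, and the lemma follows once we show $F\notin R_{\ge2k+1}$.

Fix distinct $\lambda_i$ with sum $0$ and restrict to
\[
X=\operatorname{diag}(\lambda_1+\varepsilon_1,\lambda_1-\varepsilon_1,\lambda_2+\varepsilon_2,\lambda_2-\varepsilon_2,\lambda_3+\varepsilon_3,\lambda_3-\varepsilon_3)\in a(\lambda)+\mathfrak t_{\mathfrak c}.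
\]
Let $\mathfrak e$ be the ideal $(\varepsilon_1,\varepsilon_2,\varepsilon_3)$ of $\Bbbk[\varepsilon_1,\varepsilon_2,\varepsilon_3]$. An element of $\mathfrak f$, as a linear function on $\mathfrak s$, vanishes at $a(\lambda)\in M$, so it restricts to $\mathfrak e$, and $\mathfrak f^{2k+1}\mathcal S(\mathfrak s)$ restricts to $\mathfrak e^{2k+1}$. Now $\det(t-X)=\prod_i\big((t-\lambda_i)^2-\varepsilon_i^2\big)$. Hence $s_2\equiv e_2(\lambda)$ and $s_3\equiv-e_3(\lambda)$ modulo $\mathfrak e^2$, so $C(\lambda_i)^2\in\mathfrak e^4$, and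
\[
T_4\lambda_i^2+T_5\lambda_i+T_6=\det(\lambda_i-X)-C(\lambda_i)^2\equiv-\varepsilon_i^2\prod_{j\ne i}(\lambda_i-\lambda_j)^2\pmod{\mathfrak e^4}\qquad(i=1,2,3).
\]
The Vandermonde matrix of the $\lambda_i$ is invertible, so $T_l\equiv Q_l$ modulo $\mathfrak e^4$, where $Q_4,Q_5,Q_6$ are linearly independent linear combinations of $\varepsilon_1^2,\varepsilon_2^2,\varepsilon_3^2$, and therefore algebraically independent. Consequently
\[
F\equiv\sum_{|\mathbf j|=k}b_{\mathbf j}\big(e_2(\lambda),-e_3(\lambda)\big)\,Q^{\mathbf j}\pmod{\mathfrak e^{2k+1}} .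
\]
As $e_2,e_3$ are algebraically independent, we can choose $\lambda$ so that one coefficient is nonzero. Then the right side is a nonzero form of degree $2k$, so the restriction of $F$ is not in $\mathfrak e^{2k+1}$.
\end{proof}

By Theorem~\ref{thm:structure} and Lemma~\ref{lem:E7}, the part of $\mathcal Z_0$ of degree $n=-k\le0$ is spanned over $R[v]$ by the monomials of degree $k$ in $T_4y^{-1},T_5y^{-1},T_6y^{-1}$, and $T_l=y\cdot T_ly^{-1}$. Hence
\[
\mathcal Z_0=\Bbbk[v,\,y,\,s_2,\,s_3,\,T_4y^{-1},\,T_5y^{-1},\,T_6y^{-1}].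
\]
These are $7$ generators of a domain of transcendence degree $5+2=7$, so they are free. Their total degrees are $2,\ 6,\ 8,\ 12,\ 16-6,\ 20-6,\ 24-6$, that is, $2,6,8,10,12,14,18$. This completes the proof of Theorem~\ref{thm:conseq}.

\begin{thebibliography}{9}

\bibitem{Jac}
Jacobson, \emph{Exceptional Lie algebras}.

\bibitem{PY}
Dmitri Panyushev and Oksana Yakimova, \emph{Compatible Poisson brackets associated with 2-splittings and Poisson commutative subalgebras of $\mathcal S(\mathfrak g)$}, arXiv:2009.05271 (2020).

\end{thebibliography}
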